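\title{Generic flatness of local cohomology of smooth algebras}

\begin{abstract}
Let $A$ be a Noetherian domain, $R$ a smooth $A$-algebra of finite type and $I\subset R$ an ideal. We prove that after inverting one nonzero element $a\in A$ all local cohomology modules $\mathrm{H}^i_I(R)$ are flat over the base and commute with base change. It is enough that the generic fiber of $R$ be regular. The localized modules have projective dimension at most one, a sharp bound, and they are free if $A$ contains a field and the generic fiber is smooth. The proof reduces to a base of finite type over $\mathbb{Z}$ and checks flatness fiber by fiber over $\operatorname{Spec}\mathbb{Z}$: by the Frobenius map over $\mathbb{F}_p$, by differential operators over $\mathbb{Q}$, and by the finiteness of the set of associated primes in the direction of $\mathbb{Z}$.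
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $A$ is a Noetherian domain with fraction field $K$, unless something else is said. For $0\neq a\in A$ we write $A_a=A[1/a]$ and $M_a=M\otimes_A A_a$. Rings are commutative, except for the ring of differential operators in Section~\ref{sec:D}, and smooth algebras are of finite type.

A finitely generated $A$-algebra $R$ is a family of affine schemes over $\operatorname{Spec}A$, and an $R$-module is a family of modules on the fibers. Flatness over $A$ says that the family varies well. For finitely generated modules it holds over a dense open subset of the base, in the following strong form.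

\begin{theorem}[Generic freeness; Grothendieck, Hochster--Roberts]\label{thm:GF}
Let $A$ be a Noetherian domain, $R$ a finitely generated $A$-algebra and $M$ a finitely generated $R$-module. There is $0\neq a\in A$ such that $M_a$ is a free $A_a$-module.
\end{theorem}

For an ideal $I\subset R$, the local cohomology functors $\mathrm{H}^i_I$ are the right derived functors of $M\mapsto\{m\in M: I^nm=0\text{ for some }n\}$. The module $\mathrm{H}^0_I(R)$ is an ideal of $R$, so Theorem~\ref{thm:GF} applies to it. For $i>0$ the modules $\mathrm{H}^i_I(R)$ are usually not finitely generated, and Theorem~\ref{thm:GF} says nothing about them directly.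

The simplest case is encouraging. Let $I=(f)$ with $f$ a nonzerodivisor of $R$. The only nonzero module is $\mathrm{H}^1_I(R)=R_f/R$, the union of the submodules $f^{-n}R/R$, and each successive quotient is isomorphic to $R/fR$. An element $a$ that makes $R/fR$ free splits all these extensions, so $\mathrm{H}^1_I(R)_a$ is free. Inverting an element cannot be avoided: for $R=A$ and a nonzero nonunit $f$, the module $A_f/A$ is nonzero and torsion, hence not flat.

Now let $R$ be smooth over $A$ and let $I$ be arbitrary. The following is known. Suppose that $A$ contains a field, and that either the characteristic is zero, or it is positive and the regular locus of $\operatorname{Spec}A$ contains a nonempty open subset. Then for some $0\neq a\in A$ all $\mathrm{H}^i_I(R)_a$ are free over $A_a$; for characteristic zero see \cite{CRS}. If $A=\mathbb{Z}$, then $\mathrm{H}^i_I(R)$ has finitely many associated primes \cite{BBLSZ}, so inverting a suitable integer makes it torsion-free, hence flat. Over $\mathbb{Z}$ flatness cannot be improved to freeness (Example~\ref{ex:det}). So flatness is the statement common to both situations, and this leads to the question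 posed in \cite{CRS}:

\begin{quote}
\emph{Let $A$ be a Noetherian domain, $R$ a smooth $A$-algebra, $I\subset R$ an ideal and $i\geq 0$. Is there $0\neq a\in A$ such that $\mathrm{H}^i_I(R)\otimes_A A_a$ is a flat $A_a$-module?}
\end{quote}

A base such as $A=\mathbb{Z}[s]$ is covered by neither statement. It contains no field, and torsion-freeness is too weak there: the direct sum of all maximal ideals of $\mathbb{Z}[s]$ is torsion-free, but each $a\neq0$ lies outside some maximal ideal $\mathfrak{m}$, and $\mathfrak{m}A_{\mathfrak{m}}$ has height two, so it is not principal and not flat. Nevertheless the answer is yes, with one $a$ for all $i$.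

\begin{theorem}\label{thm:main}
Let $A$ be a Noetherian domain, $R$ a smooth $A$-algebra of finite type and $I\subset R$ an ideal. There is $0\neq a\in A$ such that $\mathrm{H}^i_I(R)\otimes_A A_a$ is flat over $A_a$ for all $i\geq0$. Moreover, for every $A_a$-module $N$ and every $i$,
\[
\mathrm{H}^i_I(R\otimes_A N)\cong \mathrm{H}^i_I(R)\otimes_A N .
\]
\end{theorem}

Taking for $N$ the residue field of a prime $P$ with $a\notin P$, we see that the fibers of $\mathrm{H}^i_I(R)$ are the local cohomology modules of the fibers of $R$. The next theorem weakens the hypothesis, sharpens the conclusion and marks the limits of both.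

\begin{theorem}\label{thm:strong}
Let $A$ be a Noetherian domain with fraction field $K$, let $R$ be a finitely generated $A$-algebra and $I\subset R$ an ideal.
\begin{enumerate}
\item[(1)] The conclusion of Theorem~\ref{thm:main} holds if only $R\otimes_A K$ is regular.
\item[(2)] In \textup{(1)}, the element $a$ can be chosen so that for each $i$ there is an exact sequence
\[
0\to P_1\to P_0\to \mathrm{H}^i_I(R)\otimes_A A_a\to 0
\]
with $P_0,P_1$ free of countable rank over $A_a$. So the projective dimension is at most $1$. This bound is sharp.
\item[(3)] If $A$ contains a field and $R\otimes_A K$ is smooth over $K$, then for some $0\neq a\in A$ all $\mathrm{H}^i_I(R)\otimes_A A_a$ are free over $A_a$. In characteristic $p$ no hypothesis on the regular locus of $A$ is needed.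
\item[(4)] A regularity hypothesis is needed: generic flatness fails for $A=\mathbb{Z}$, $R=\mathbb{Z}[u,v,w,x,y,z]/(ux+vy+wz)$, $I=(x,y,z)$ and $i=3$.
\end{enumerate}
\end{theorem}

Here ``countable'' includes finite. Section~\ref{sec:koszul} shows the obstacle and the main idea on two examples, and Section~\ref{sec:tools} collects the flatness lemmas. Sections~\ref{sec:frob} and~\ref{sec:D} treat bases over $\mathbb{F}_p$ and over $\mathbb{Q}$, and Section~\ref{sec:main} assembles them into the proof of Theorem~\ref{thm:main}. Theorem~\ref{thm:strong} is proved in Sections~\ref{sec:regular}--\ref{sec:examples}.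

\section{Koszul approximations: the obstacle and the idea}\label{sec:koszul}

Let $R$ be a Noetherian ring, $f=f_1,\dots,f_t$ elements of $R$, $I=(f)$, and $M$ any $R$-module. The Koszul and \v{C}ech complexes are
\[
K^\bullet(f;M)=\bigotimes_{j=1}^t\bigl(R\xrightarrow{\,f_j\,}R\bigr)\otimes_R M,
\qquad
\check{C}^\bullet(f;M)=\bigotimes_{j=1}^t\bigl(R\to R_{f_j}\bigr)\otimes_R M,
\]
with each two-term complex in degrees $0$ and $1$. For $J\subset\{1,\dots,t\}$ put $f_J=\prod_{j\in J}f_j$. In degree $j$ the first complex has one copy of $M$, and the second one copy of $M_{f_J}$, for each $J$ with $j$ elements. We write $H^j(f;M)$ for Koszul cohomology. The modules $H^j(f;R)$ are finitely generated over $R$, and $H^t(f;R)=R/(f)$. The standard description of local cohomology is $\mathrm{H}^j_I(M)=H^j(\check{C}^\bullet(f;M))$. In particular $\mathrm{H}^j_I(M)=0$ for $j>t$, so only finitely many degrees ever matter, and local cohomology commutes with localization.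

Let $f^n=f_1^n,\dots,f_t^n$. For $m\geq n$ there is a \emph{transition map} $K^\bullet(f^n;M)\to K^\bullet(f^m;M)$, multiplication by $f_J^{\,m-n}$ on the summand indexed by $J$. The direct limit of $M\xrightarrow{f_J}M\xrightarrow{f_J}\cdots$ is $M_{f_J}$, so the \v{C}ech complex is the direct limit of the Koszul complexes, and
\begin{equation}\label{eq:limit}
\mathrm{H}^j_I(M)=\varinjlim_n H^j(f^n;M).
\end{equation}
The limit may be taken along any unbounded sequence of exponents $n$.

A direct limit of flat modules is flat, and Theorem~\ref{thm:GF} makes each stage $H^j(f^n;R)$ flat after inverting some $a_n$. The obstacle is that we may invert only one element.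

\begin{example}[No single $a$ serves all stages]\label{ex:stages}
Let $A=\mathbb{Z}$, $R=\mathbb{Z}[x,y]$ and $f=x,y,x+y$. Then $H^3(f^n;R)=R/(x^n,y^n,(x+y)^n)$. For a prime number $p$ put $g=\bigl((x+y)^p-x^p-y^p\bigr)/p\in R$. Then $pg\in(f^p)$. But $g\notin(f^p)$: the part of degree $p$ of this ideal is $\mathbb{Z}x^p+\mathbb{Z}y^p+\mathbb{Z}(x+y)^p$, where the coefficient of $x^{p-1}y$ is always a multiple of $p$, while in $g$ it is $1$. So stage $n=p$ has $p$-torsion, which survives inverting any integer prime to $p$. The limit $\mathrm{H}^3_{(x,y)}(R)$ is nevertheless zero, because $(f)=(x,y)$ has two generators.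
\end{example}

In characteristic $p$ the obstacle disappears along the exponents $q=p^e$.

\begin{example}[Frobenius controls the stages $p^e$]\label{ex:frob}
Let $B$ be a Noetherian $\mathbb{F}_p$-algebra, $S=B[x_1,\dots,x_n]$ and $f=f_1,\dots,f_t\in S$. We claim: if $S/(f)$ is flat over $B$, then so is the top module $\mathrm{H}^t_{(f)}(S)=\varinjlim_e S/(f^{p^e})$. Let $q=p^e$ and $y_k=x_k^q$. If $f_j=\sum_\alpha b_\alpha x^\alpha$, then $f_j^q=\sum_\alpha b_\alpha^q y^\alpha=:\tilde f_j$ lies in the subring $B[y]$. Since $S$ is free over $B[y]$ on the monomials $x^\beta$ with $0\leq\beta_k<q$,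
\[
S/(f^q)=\bigoplus_\beta x^\beta\cdot B[y]/(\tilde f_1,\dots,\tilde f_t).
\]
The ring $B[y]/(\tilde f)$ arises from $S/(f)$ by raising the coefficients of the equations to the $q$-th power. That is, it is the base change of $S/(f)$ along the ring map $B\to B$, $b\mapsto b^q$, and so it is flat over $B$. Hence every stage $S/(f^q)$ is flat, and so is the limit. For $f=x,y,x+y$ over $\mathbb{F}_p$ the formula reads: $\mathbb{F}_p[x,y]/(x^q,y^q)$ is a sum of $q^2$ copies of $\mathbb{F}_p$.
\end{example}

Over a base such as $\mathbb{Z}[s]$, each prime number $p$ prefers its own sequence $1,p,p^2,\dots$ of exponents, but all these sequences start at $n=1$. This is the main idea: \emph{one application of generic freeness, to the stage $n=1$ over $A$, controls local cohomology over $A/pA$ for all $p$ at once.} It remains to control the fiber over $\mathbb{Q}$, and to deduce flatness over $A$ from flatness over the fibers $A/pA$ and $A\otimes\mathbb{Q}$.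

\section{Flatness lemmas}\label{sec:tools}

\subsection*{Conventions and standard facts}
To \emph{shrink} $A$ means to replace $A,R,I$ by $A_a,R_a,I_a$ for some $0\neq a\in A$. Finitely many shrinkings amount to one, since $(A_a)_{b/a^n}=A_{ab}$. Koszul and local cohomology are replaced by their localizations, and flatness, freeness, smoothness and regularity persist. We use the following facts.
\begin{enumerate}
\item[(S1)] Direct limits, direct summands and base changes of flat modules are flat. If $A\to R$ is a ring map and $M$ an $R$-module, then $M$ is $A$-flat if and only if $M_{\mathfrak{q}}$ is flat over $A_{\mathfrak{q}\cap A}$ for all primes $\mathfrak{q}$ of $R$. In particular, localizations of an $A$-flat $R$-module are $A$-flat.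
\item[(S2)] Over a Noetherian ring $A$, a module $H$ is flat if and only if $\operatorname{Tor}_1^A(H,A/P)=0$ for all primes $P$, because finitely generated modules have finite filtrations with quotients $A/P$.
\item[(S3)] If $H$ is the union of submodules $0=H_{-1}\subset H_0\subset H_1\subset\cdots$ with projective quotients $H_n/H_{n-1}$, then each $H_{n-1}$ is a direct summand of $H_n$, and $H\cong\bigoplus_{n\geq0}H_n/H_{n-1}$.
\item[(S4)] A morphism of finite type of Noetherian schemes is smooth at a point if and only if it is flat there and the fiber is smooth there, and the smooth locus is open. A scheme of finite type over a perfect field is smooth at a point if and only if its local ring there is regular.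
\end{enumerate}

\subsection*{Base change}
Both descriptions of local cohomology use bounded complexes of flat modules. Flatness of the cohomology of such a complex forces it to commute with base change.

\begin{lemma}\label{lem:complex}
Let $A$ be a ring and $C^\bullet$ a bounded complex of flat $A$-modules such that all $H^i(C^\bullet)$ are flat. Then $H^i(C^\bullet\otimes_A N)=H^i(C^\bullet)\otimes_A N$ for every $A$-module $N$.
\end{lemma}

\begin{proof}
Let $Z^i$ and $B^i$ be the cocycles and coboundaries, and consider
\[
0\to Z^i\to C^i\to B^{i+1}\to0,\qquad 0\to B^i\to Z^i\to H^i\to 0 .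
\]
The kernel of a surjection of flat modules is flat, by the long exact sequence of $\operatorname{Tor}$. For large $i$ we have $B^{i+1}=0$. If $B^{i+1}$ is flat, the first sequence shows that $Z^i$ is flat, and then the second shows that $B^i$ is flat. So all these modules are flat, and both sequences stay exact after tensoring with $N$. Thus $B^{i}\otimes N\subset Z^{i}\otimes N\subset C^{i}\otimes N$ for all $i$, the differential $C^i\otimes N\to C^{i+1}\otimes N$ has kernel $Z^i\otimes N$ and image $B^{i+1}\otimes N$, and $(Z^i\otimes N)/(B^i\otimes N)=H^i\otimes N$.
\end{proof}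

\begin{lemma}\label{lem:bc}
Let $A_0\to A$ be a map of Noetherian rings, $R_0$ a finitely generated $A_0$-algebra and $I_0\subset R_0$ an ideal. Put $R=R_0\otimes_{A_0}A$ and $I=I_0R$. Suppose that $R_0$ and all $\mathrm{H}^i_{I_0}(R_0)$ are flat over $A_0$. Then $\mathrm{H}^i_I(R)\cong\mathrm{H}^i_{I_0}(R_0)\otimes_{A_0}A$, this module is flat over $A$, and $\mathrm{H}^i_I(R\otimes_A N)\cong\mathrm{H}^i_I(R)\otimes_A N$ for all $A$-modules $N$ and all $i$.
\end{lemma}

\begin{proof}
Let $I_0=(f)$. The terms of $\check{C}^\bullet(f;R_0)$ are sums of localizations of $R_0$, hence $A_0$-flat, and its cohomology is flat by hypothesis. Since $R\otimes_A N=R_0\otimes_{A_0}N$, we have $\check{C}^\bullet(f;R\otimes_A N)=\check{C}^\bullet(f;R_0)\otimes_{A_0}N$. Lemma~\ref{lem:complex} gives $\mathrm{H}^i_I(R\otimes_A N)\cong\mathrm{H}^i_{I_0}(R_0)\otimes_{A_0}N$. The case $N=A$ is the first claim, and then the right side equals $(\mathrm{H}^i_{I_0}(R_0)\otimes_{A_0}A)\otimes_A N=\mathrm{H}^i_I(R)\otimes_A N$.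
\end{proof}

With $A_0=A$, the lemma shows that the base change statement of Theorem~\ref{thm:main} follows from flatness in all degrees.

\subsection*{Descent to a base of finite type}
A Noetherian domain can be far from regular, while several tools below need smoothness over $\mathbb{Z}$ or $\mathbb{Q}$, or regularity. But the data $R$ and $I$ involve only finitely many elements of $A$.

\begin{lemma}\label{lem:descent}
Let $A$ be a Noetherian domain, $R$ a finitely generated $A$-algebra and $I\subset R$ an ideal. Let $k\in\{\mathbb{Z},\mathbb{Q},\mathbb{F}_p\}$ be a subring of $A$. There are a finitely generated $k$-subalgebra $A_0\subset A$, a finitely generated $A_0$-algebra $R_0$ and an ideal $I_0\subset R_0$ with $R\cong R_0\otimes_{A_0}A$ and $I=I_0R$. If $R\otimes_A K$ is regular, or smooth over $K$, then $R_0\otimes_{A_0}K_0$ is regular, or smooth over $K_0=\operatorname{Frac}A_0$, respectively.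
\end{lemma}

\begin{proof}
Write $R=A[x_1,\dots,x_n]/(g_1,\dots,g_m)$ and $I=(f_1,\dots,f_t)$. Let $A_0$ be generated over $k$ by the coefficients of the $g_l$ and of lifts of the $f_j$ to $A[x]$. Put $R_0=A_0[x]/(g)$ and $I_0=(f)$. Let $T=R_0\otimes_{A_0}K_0$, so that $R\otimes_A K=T\otimes_{K_0}K$ is faithfully flat over $T$. Regularity descends along faithfully flat maps of Noetherian rings, which settles the regular case. A finitely generated algebra over a field is smooth if and only if it becomes regular over an algebraic closure. If $T\otimes_{K_0}K$ is smooth over $K$, then $T\otimes_{K_0}\overline{K}$ is regular. It is faithfully flat over $T\otimes_{K_0}\overline{K_0}$, which is therefore regular, so $T$ is smooth over $K_0$.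
\end{proof}

We use Lemmas~\ref{lem:bc} and~\ref{lem:descent} together. If $0\neq a\in A_0$ makes $R_0$ and all $\mathrm{H}^i_{I_0}(R_0)$ flat, then Lemma~\ref{lem:bc} for $(A_0)_a\to A_a$ gives the conclusion of Theorem~\ref{thm:main} for $A,R,I$ with the same $a$, and
\begin{equation}\label{eq:descent}
\mathrm{H}^i_I(R)_a\cong \mathrm{H}^i_{I_0}(R_0)_a\otimes_{(A_0)_a}A_a .
\end{equation}

\subsection*{Spreading out from the generic fiber}

\begin{lemma}\label{lem:spread}
Let $A$ be a Noetherian domain and $R$ a finitely generated $A$-algebra.
\begin{enumerate}
\item[(a)] If $R\otimes_A K$ is smooth over $K$, then after shrinking $A$ the algebra $R$ is smooth over $A$.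
\item[(b)] If $A$ is finitely generated over a subring $k\in\{\mathbb{Z},\mathbb{Q},\mathbb{F}_p\}$, then after shrinking $A$ is smooth over $k$, and in particular regular.
\item[(c)] If $A$ is finitely generated over $\mathbb{F}_p$ and $R\otimes_A K$ is regular, then after shrinking $A$ the ring $R$ is regular.
\end{enumerate}
\end{lemma}

\begin{proof}
A closed subset $V(J)\subset\operatorname{Spec}R$ that misses the generic fiber disappears after shrinking: $J$ generates the unit ideal of $R\otimes_A K$, so clearing denominators gives $0\neq a\in A$ whose image lies in $J$. If $\mathfrak{q}$ is a point of the generic fiber, then $R_{\mathfrak{q}}=(R\otimes_A K)_{\mathfrak{q}}$ is a $K$-algebra, hence flat over $A$. In (a), the non-smooth locus is closed and misses the generic fiber by (S4). In (c), the non-regular locus is the non-smooth locus over the perfect field $\mathbb{F}_p$, so it is closed, and it misses the generic fiber. In (b), take $R=A$. The local ring at the generic point is the field $K$, which is regular and flat over $k$. This point lies in the fiber over the perfect field $\operatorname{Frac}k$, so by (S4) the closed non-smooth locus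 of $\operatorname{Spec}A\to\operatorname{Spec}k$ does not contain it.
\end{proof}

\subsection*{Flatness fiber by fiber over $\mathbb{Z}$}
The next lemma is the usual fiberwise criterion for $\mathbb{Z}\to A$, but without any finiteness assumption on the module.

\begin{lemma}\label{lem:fiberwise}
Let $A$ be a Noetherian ring and $H$ an $A$-module. Assume:
\begin{enumerate}
\item[(i)] multiplication by every prime number $p$ is injective on $A$ and on $H$;
\item[(ii)] $H/pH$ is flat over $A/pA$ for every prime number $p$;
\item[(iii)] $H\otimes_{\mathbb{Z}}\mathbb{Q}$ is flat over $A\otimes_{\mathbb{Z}}\mathbb{Q}$.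
\end{enumerate}
Then $H$ is flat over $A$.
\end{lemma}

\begin{proof}
First let $N$ be an $A$-module killed by a prime number $p$. We claim that $\operatorname{Tor}_j^A(H,N)=0$ for $j\geq1$. Put $B=A/pA$ and let $G_\bullet\to H$ be a free resolution over $A$. The homology of $G_\bullet\otimes_A B$ is $\operatorname{Tor}^A_\bullet(H,B)$. By (i), the complex $A\xrightarrow{p}A$ resolves $B$, and tensoring it with $H$ leaves only $H/pH$ in degree $0$. So $G_\bullet\otimes_A B$ is a free resolution of $H/pH$ over $B$. Since $G_\bullet\otimes_A N=(G_\bullet\otimes_A B)\otimes_B N$, we get $\operatorname{Tor}_j^A(H,N)=\operatorname{Tor}_j^B(H/pH,N)$, which vanishes for $j\geq1$ by (ii).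

By (S2) it suffices to show that $T=\operatorname{Tor}_1^A(H,A/P)$ vanishes for every prime $P$. If $P$ contains a prime number, this is the claim. Otherwise, for every $p$ the sequence $0\to A/P\xrightarrow{p}A/P\to A/(P+pA)\to0$ is exact and yields
\[
0=\operatorname{Tor}_2^A\bigl(H,A/(P+pA)\bigr)\to T\xrightarrow{\,p\,}T .
\]
So $T$ is torsion-free over $\mathbb{Z}$ and embeds in $T\otimes\mathbb{Q}=\operatorname{Tor}_1^{A\otimes\mathbb{Q}}\bigl(H\otimes\mathbb{Q},(A/P)\otimes\mathbb{Q}\bigr)$, which is zero by (iii).
\end{proof}

Hypothesis (i) cannot be dropped: $A=\mathbb{Z}$ and $H=\mathbb{Z}/2\mathbb{Z}$ satisfy (ii) and (iii).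

\section{The Frobenius functor of a smooth algebra}\label{sec:frob}

We extend Example~\ref{ex:frob} from polynomial rings to smooth algebras and from the top degree to all degrees.

Let $S$ be an $\mathbb{F}_p$-algebra and $q=p^e$. For an $S$-module $Q$ let $F^e(Q)=Q\otimes_{S,\,s\mapsto s^q}S$ be the base change along the $e$-th power of the Frobenius map, an $S$-module through the second factor. The functor $F^e$ is the $e$-fold iterate of $F=F^1$. It commutes with direct limits and with localization, it preserves finite generation, $F^e(S)=S$, and it turns multiplication by $s$ into multiplication by $s^q$. Therefore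
\begin{equation}\label{eq:FK}
F^e\bigl(K^\bullet(f;S)\bigr)=K^\bullet(f^q;S),
\end{equation}
and $F^e$ turns the transition map $K^\bullet(f;S)\to K^\bullet(f^p;S)$, given by the elements $f_J^{\,p-1}$, into the transition map $K^\bullet(f^q;S)\to K^\bullet(f^{pq};S)$, given by the elements $f_J^{\,pq-q}$.

By a theorem of Kunz, $F$ is exact if $S$ is regular. An algebra that is smooth over a singular base need not be regular, so we split the Frobenius map into a part that comes from the base and a part along the fibers. Let $S$ be an algebra over an $\mathbb{F}_p$-algebra $B$, and let $S^{(e)}=S\otimes_{B,\,b\mapsto b^q}B$, a $B$-algebra through the second factor. The map $s\mapsto s^q$ factors as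
\[
S\longrightarrow S^{(e)}\longrightarrow S,\qquad s\mapsto s\otimes1,\qquad s\otimes b\mapsto bs^q .
\]
The second map, the \emph{relative Frobenius}, is a map of $B$-algebras. In Example~\ref{ex:frob} it is the inclusion $B[y]\subset B[x]$. For an $S$-module $Q$ put $Q^{(e)}=Q\otimes_{B,\,b\mapsto b^q}B=Q\otimes_S S^{(e)}$. Then
\begin{equation}\label{eq:factor}
F^e(Q)=Q^{(e)}\otimes_{S^{(e)}}S .
\end{equation}
Smoothness enters through one fact: \emph{if $S$ is smooth over $B$, the relative Frobenius is finite and flat} \cite[\S1, Prop.~2]{SGA5}.

\begin{lemma}\label{lem:frob}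
Let $B$ be a Noetherian $\mathbb{F}_p$-algebra and $S$ a smooth $B$-algebra.
\begin{enumerate}
\item[(a)] If an $S$-module $Q$ is flat (resp.\ projective) over $B$, then so is $F^e(Q)$.
\item[(b)] Let $f=f_1,\dots,f_t\in S$. If all $H^j(f;S)$ are flat over $B$, then all $\mathrm{H}^j_{(f)}(S)$ are flat over $B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The ring $S^{(e)}$ is finitely generated over $B$, hence Noetherian. So the finite flat $S^{(e)}$-module $S$ is projective, a direct summand of some $(S^{(e)})^n$. By \eqref{eq:factor}, $F^e(Q)$ is a direct summand of $(Q^{(e)})^n$ as an $S^{(e)}$-module, hence as a $B$-module. Finally $Q^{(e)}$ is a base change of $Q$ along a ring map $B\to B$, so it is flat (resp.\ projective) over $B$.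

(b) The terms of $K^\bullet=K^\bullet(f;S)$ are free over $S$, hence flat over $B$, and its cohomology is flat by hypothesis. Lemma~\ref{lem:complex}, with $N=B$ viewed as a $B$-module through $b\mapsto b^q$, gives $H^j\bigl((K^\bullet)^{(e)}\bigr)=H^j(f;S)^{(e)}$. Tensoring with $S$ over $S^{(e)}$ is exact, so \eqref{eq:FK} and \eqref{eq:factor} give $H^j(f^q;S)=F^e\bigl(H^j(f;S)\bigr)$. This module is $B$-flat by (a), and so is the limit \eqref{eq:limit} along $q=p^e$.
\end{proof}

The ring $B$ need not be a domain, and nothing is inverted. This is what allows us to apply the lemma to $B=A/pA$ for infinitely many $p$.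

\section{Bases of finite type over $\mathbb{Q}$}\label{sec:D}

Over $\mathbb{Q}$ there is no Frobenius map. Instead, local cohomology is finitely generated over a larger ring, the ring of differential operators. For example, $\mathbb{Q}[x]_x$ is generated by $1/x$ under multiplication by polynomials and $\partial=d/dx$, because $\partial^n(1/x)=(-1)^n\,n!/x^{n+1}$ and $n!$ is invertible. Over $\mathbb{Z}[1/a]$ this breaks down: applying $\partial^n$ to $x^{-m}$ produces the coefficient $\pm m(m+1)\cdots(m+n-1)$, which is divisible by $p$ once $n\geq p$.

Let $R$ be a smooth $\mathbb{Q}$-algebra and let $D\subset\operatorname{End}_{\mathbb{Q}}(R)$ be the ring generated by $R$ and $\operatorname{Der}_{\mathbb{Q}}(R)$. Let $D_{\leq d}$ be the left $R$-submodule spanned by products of at most $d$ derivations. We recall three standard facts.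
\begin{enumerate}
\item[(D1)] The associated graded ring $\operatorname{gr}D=\bigoplus_d D_{\leq d}/D_{\leq d-1}$ is the commutative ring $\operatorname{Sym}_R\operatorname{Der}_{\mathbb{Q}}(R)$. It is a finitely generated $R$-algebra, since $\operatorname{Der}_{\mathbb{Q}}(R)=\operatorname{Hom}_R(\Omega_{R/\mathbb{Q}},R)$ is a finitely generated $R$-module. As $\operatorname{gr}D$ is Noetherian, $D$ is left Noetherian.
\item[(D2)] For $g\in R$ the localization $R_g$ is a left $D$-module, with derivations acting by the quotient rule, and the maps $R_g\to R_{gh}$ are $D$-linear.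
\item[(D3)] (Bernstein) $R_g$ is a holonomic $D$-module. In particular it is finitely generated over $D$.
\end{enumerate}

The following proposition is a case of the characteristic zero theorem of \cite{CRS}. We include a proof.

\begin{proposition}\label{prop:Q}
Let $A$ be a domain finitely generated over $\mathbb{Q}$, $R$ a smooth $A$-algebra and $I\subset R$ an ideal. There is $0\neq a\in A$ such that all $\mathrm{H}^i_I(R)_a$ are free over $A_a$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:spread}(b) we may assume that $A$, and hence $R$, is smooth over $\mathbb{Q}$. Fix $i$ and let $H=\mathrm{H}^i_I(R)$. By (D2) and (D3), the \v{C}ech complex is a complex of finitely generated left $D$-modules. Since $D$ is left Noetherian, $H=Dh_1+\dots+Dh_r$ for some $h_1,\dots,h_r$.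

Generic freeness does not apply to the noncommutative ring $D$, so we pass to graded objects. Put $H_{\leq d}=\sum_l D_{\leq d}\,h_l$ and $H_{\leq-1}=0$. These are $R$-submodules with union $H$, and $\operatorname{gr}H=\bigoplus_{d\geq0}H_{\leq d}/H_{\leq d-1}$ is a graded $\operatorname{gr}D$-module generated by the classes of $h_1,\dots,h_r$ in degree $0$. The action of $A$ on $\operatorname{gr}H$ through $R=D_{\leq0}$ is the one induced from $H$. By (D1), $\operatorname{gr}D$ is a finitely generated commutative $A$-algebra. So Theorem~\ref{thm:GF} gives $0\neq a\in A$ with $(\operatorname{gr}H)_a$ free over $A_a$. Its graded pieces $(H_{\leq d})_a/(H_{\leq d-1})_a$ are direct summands, hence projective, and (S3) gives $H_a\cong(\operatorname{gr}H)_a$ as $A_a$-modules. The product of the elements $a$ for the finitely many relevant $i$ works in all degrees.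
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

We assume only that $R$ is finitely generated over $A$ and that $R\otimes_A K$ is smooth over $K$. This follows from the hypothesis of the theorem. Write $I=(f_1,\dots,f_t)$.

\subsection*{The case $\operatorname{char}K=p>0$}
Here $A$ is an $\mathbb{F}_p$-algebra. Shrink $A$ so that $R$ is smooth over $A$ (Lemma~\ref{lem:spread}(a)) and $H^0(f;R),\dots,H^t(f;R)$ are free over $A$ (Theorem~\ref{thm:GF}). By Lemma~\ref{lem:frob}(b) all $\mathrm{H}^i_I(R)$ are flat over $A$, and Lemma~\ref{lem:bc} with $A_0=A$ gives base change.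

\subsection*{The case $\operatorname{char}K=0$}
Here $\mathbb{Z}\subset A$. By Lemma~\ref{lem:descent} with $k=\mathbb{Z}$ and the discussion around \eqref{eq:descent}, we may assume that $A$ is finitely generated over $\mathbb{Z}$, and we must make $R$ and all $H^i:=\mathrm{H}^i_I(R)$ flat over $A$ by shrinking. We verify the hypotheses of Lemma~\ref{lem:fiberwise}. The absence of $\mathbb{Z}$-torsion rests on the following theorem, which is the reason for descending to a base that is smooth over $\mathbb{Z}$.

\begin{theorem}[\cite{BBLSZ}]\label{thm:ass}
If $R$ is a smooth $\mathbb{Z}$-algebra and $I\subset R$ an ideal, then each $\mathrm{H}^i_I(R)$ has finitely many associated primes.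
\end{theorem}

After finitely many shrinkings we have the following five properties, each of which persists under further shrinking.
\begin{enumerate}
\item[(a)] \emph{$R$ is smooth over $A$}, by Lemma~\ref{lem:spread}(a).
\item[(b)] \emph{$R$ is smooth over $\mathbb{Z}$}, by (a) and Lemma~\ref{lem:spread}(b).
\item[(c)] \emph{Multiplication by every prime number is injective on every $H^i$.} If $p$ kills a nonzero element of $H^i$, then $p$ lies in an associated prime of the $R$-module $H^i$. By (b) and Theorem~\ref{thm:ass} there are finitely many such primes for $0\leq i\leq t$. Each contains at most one prime number, since two distinct prime numbers generate the unit ideal. Invert the product of the finitely many bad prime numbers. They then act bijectively, and the others still act injectively.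
\item[(d)] \emph{All $H^j(f;R)$ are free over $A$}, by Theorem~\ref{thm:GF}.
\item[(e)] \emph{Each $H^i\otimes\mathbb{Q}=\mathrm{H}^i_I(R\otimes\mathbb{Q})$ is free over $A\otimes\mathbb{Q}$.} Proposition~\ref{prop:Q} for $A\otimes\mathbb{Q}$ gives an element $a/n$ with $0\neq a\in A$ and $n$ a nonzero integer. Invert $a$, and note that $A_a\otimes\mathbb{Q}=(A\otimes\mathbb{Q})_{a/n}$.
\end{enumerate}

Hypothesis (i) of Lemma~\ref{lem:fiberwise} holds for $H^i$ by (c) and for the domain $A\supset\mathbb{Z}$, and (iii) is (e). For (ii), fix $p$, and let $B=A/pA$ and $S=R/pR$, a smooth $B$-algebra. (If $p$ is a unit of $A$, then $B=0$ and there is nothing to prove.) We first identify $H^i/pH^i$. As $R$ is flat over $A$, the sequence $0\to R\xrightarrow{p}R\to S\to0$ is exact. In the long exact sequence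
\[
H^i\xrightarrow{\,p\,}H^i\to\mathrm{H}^i_I(S)\to H^{i+1}\xrightarrow{\,p\,}H^{i+1}
\]
the last map is injective by (c), so $H^i/pH^i\cong\mathrm{H}^i_I(S)$. Moreover $\mathrm{H}^i_I(S)=\mathrm{H}^i_{(f)S}(S)$, as both are computed by $\check{C}^\bullet(f;S)$. Next, $K^\bullet(f;S)=K^\bullet(f;R)\otimes_A B$, so (d) and Lemma~\ref{lem:complex} show that $H^j(f;S)=H^j(f;R)\otimes_A B$ is free over $B$ for all $j$. Lemma~\ref{lem:frob}(b) now says that $\mathrm{H}^i_{(f)S}(S)$ is flat over $B$, which is (ii).

By Lemma~\ref{lem:fiberwise} every $H^i$ is flat over $A$, and $R$ is flat by (a). This proves Theorem~\ref{thm:main}. \qed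

\section{Regular generic fiber and projective dimension}\label{sec:regular}

If $\operatorname{char}K=0$, a regular finitely generated $K$-algebra is smooth by (S4), so Section~\ref{sec:main} already proves Theorem~\ref{thm:strong}(1). In characteristic $p$ the regular case is more general, and the relative Frobenius is no longer available. Take $A=\mathbb{F}_p[s]$ and $R=A[x]/(x^p-s)$. The generic fiber is the field $K(s^{1/p})$. Here $R^{(1)}=A[x]/(x^p-s^p)=A[u]/(u^p)$ with $u=x-s$, and the relative Frobenius sends $x$ to $x^p=s$, so $u$ acts as zero on $R$. Flatness would force the annihilator of $u$ in $R$ to be $u^{p-1}R=0$, whereas it is $R$. This persists after shrinking.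

The remedy is to descend to a base of finite type over $\mathbb{F}_p$, where $A$ and $R$ both become regular. Then $F$ itself is exact, and flatness over $A$ can be read off from regular sequences, which $F$ respects.

\begin{lemma}\label{lem:kunz}
Let $A\to R$ be a map of regular Noetherian $\mathbb{F}_p$-algebras and let $F$ be the Frobenius functor of $R$. If a finitely generated $R$-module $M$ is flat over $A$, then so is $F(M)$.
\end{lemma}

\begin{proof}
By (S1) it suffices to show that $N=F(M)_{\mathfrak{q}}$ is flat over $A_{\mathfrak{m}}$, where $\mathfrak{q}$ is a prime of $R$ with $N\neq0$ and $\mathfrak{m}=\mathfrak{q}\cap A$. We have $N=F(M_{\mathfrak{q}})$ for the Frobenius functor of the regular ring $R_{\mathfrak{q}}$, which is exact by Kunz's theorem. Let $c=c_1,\dots,c_d$ be a regular system of parameters of $A_{\mathfrak{m}}$, with residue field $\kappa$.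

The element $c_l$ acts injectively on $A_{\mathfrak{m}}/(c_1,\dots,c_{l-1})$. Since $M_{\mathfrak{q}}$ is flat over $A_{\mathfrak{m}}$, it also acts injectively on $M_{\mathfrak{q}}/(c_1,\dots,c_{l-1})M_{\mathfrak{q}}$. Applying the exact functor $F$, we find that $c_l^p$ acts injectively on $N/(c_1^p,\dots,c_{l-1}^p)N$. By Nakayama's lemma $N\neq(c^p)N$, so $c_1^p,\dots,c_d^p$ is an $N$-regular sequence of length $d$ in the ideal $(c)R_{\mathfrak{q}}$.

Recall the depth sensitivity of the Koszul complex: if an ideal $(c_1,\dots,c_d)$ contains an $N$-regular sequence of length $g$, then the Koszul homology $H_j(c;N)$ vanishes for $j>d-g$. Here $g=d$, so $H_1(c;N)=0$. The Koszul complex of $c$ on $A_{\mathfrak{m}}$ is a free resolution of $\kappa$, so $\operatorname{Tor}_1^{A_{\mathfrak{m}}}(\kappa,N)=H_1(c;N)=0$. Finally recall the local criterion of flatness: for a local map $A_{\mathfrak{m}}\to R_{\mathfrak{q}}$ of Noetherian local rings, a finitely generated $R_{\mathfrak{q}}$-module $N$ with $\operatorname{Tor}_1^{A_{\mathfrak{m}}}(\kappa,N)=0$ is flat over $A_{\mathfrak{m}}$.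
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(1)]
Only the case $\operatorname{char}K=p$ remains. By Lemma~\ref{lem:descent} with $k=\mathbb{F}_p$ and the discussion around \eqref{eq:descent}, we may assume that $A$ is finitely generated over $\mathbb{F}_p$, and we must make $R$ and all $\mathrm{H}^i_I(R)$ flat. Let $I=(f_1,\dots,f_t)$. Shrink $A$ so that $A$ and $R$ are regular (Lemma~\ref{lem:spread}(b),(c)) and so that $R$ and all $H^i(f;R)$ are free over $A$ (Theorem~\ref{thm:GF}). Since $F$ is exact, \eqref{eq:FK} gives $H^i(f^{p^e};R)=F^e\bigl(H^i(f;R)\bigr)$. These finitely generated modules are $A$-flat by Lemma~\ref{lem:kunz} and induction on $e$, so the limit \eqref{eq:limit} is flat.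
\end{proof}

Descent also bounds the size of the modules, and this gives the resolution in part (2).

\begin{proof}[Proof of the resolution in Theorem~\ref{thm:strong}(2)]
Take the proof of Section~\ref{sec:main} if $\operatorname{char}K=0$, and the proof just given if $\operatorname{char}K=p$. Both produce $A_0\subset A$ finitely generated over $\mathbb{Z}$ or $\mathbb{F}_p$ and $0\neq a\in A_0$ such that \eqref{eq:descent} holds and $H_0=\mathrm{H}^i_{I_0}(R_0)_a$ is flat over $A_1=(A_0)_a$, for all $i$. The ring $R_0$ is countable, hence so are the terms of its \v{C}ech complex, and so is $H_0$. Since $A_1$ is countable too, $H_0$ is countably presented.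

By Lazard \cite[Thm.~I.3.2]{Lazard}, such a flat module is the direct limit of a sequence $L_1\xrightarrow{\varphi_1}L_2\xrightarrow{\varphi_2}\cdots$ of finitely generated free modules. In our Noetherian setting the sequence is built as follows, from the standard fact that a map from a finitely presented module to a flat module factors through a finitely generated free module. Enumerate $H_0=\{h_1,h_2,\dots\}$ and start with $L_1=0$. Given $L_n\to H_0$, extend it to $L_n\oplus A_1\to H_0$ by sending the new generator to $h_n$, and let $E$ be the image. The finitely presented module $E\subset H_0$ factors through a finitely generated free module $L_{n+1}\to H_0$. Let $\varphi_n$ be the composite $L_n\to E\to L_{n+1}$. The map $\varinjlim L_n\to H_0$ is onto, since $h_n$ comes from $L_{n+1}$, and it is injective, since $\varphi_n$ kills the kernel of $L_n\to H_0$.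

The map $\tau\colon\bigoplus_nL_n\to\bigoplus_nL_n$ that sends $x\in L_n$ to $x-\varphi_n(x)$ has cokernel $\varinjlim L_n=H_0$. It is injective, because it preserves the nonzero component of lowest index. The exact sequence $0\to\bigoplus L_n\xrightarrow{\tau}\bigoplus L_n\to H_0\to0$ stays exact after tensoring with $A_a$ over $A_1$, as $H_0$ is flat. By \eqref{eq:descent} this is the required sequence. Sharpness is Example~\ref{ex:det}.
\end{proof}

\section{Freeness over a base containing a field}\label{sec:free}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(3)]
The ring $A$ contains $k=\mathbb{Q}$ or $k=\mathbb{F}_p$. By Lemma~\ref{lem:descent} and \eqref{eq:descent}, and since a base change of a free module is free, we may assume that $A$ is finitely generated over $k$. By Lemma~\ref{lem:spread}(a),(b) we may assume that $A$ is regular and $R$ is smooth over $A$. This reduction is why no hypothesis on the regular locus of the original ring is needed. For $k=\mathbb{Q}$, Proposition~\ref{prop:Q} finishes the proof.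

Let $k=\mathbb{F}_p$. The ring $R$ is smooth over a regular ring, hence regular, so $F$ is exact. Fix $i$, let $I=(f)$, $M=H^i(f;R)$ and $H=\mathrm{H}^i_I(R)$. A direct limit of projective modules need not be projective, so we replace the direct system by a filtration and aim at (S3). Let $\beta\colon M\to F(M)$ be induced by the transition map $K^\bullet(f;R)\to K^\bullet(f^p;R)$. By \eqref{eq:limit}, \eqref{eq:FK} and the sentence after it,
\[
H=\varinjlim\bigl(M\xrightarrow{\,\beta\,}F(M)\xrightarrow{F(\beta)}F^2(M)\xrightarrow{F^2(\beta)}\cdots\bigr).
\]
Let $u_e\colon F^e(M)\to H$ be the canonical maps and $H_e$ their images. Then $H_0\subset H_1\subset\cdots$ are finitely generated $R$-modules with union $H$. Applying $F$ to the direct system deletes its first term. Since $F$ commutes with direct limits, this gives an isomorphism $\theta\colon F(H)\to H$ with $\theta\circ F(u_e)=u_{e+1}$. By exactness, $F(H_e)$ is a submodule of $F(H)$ and equals the image of $F(u_e)$, so $\theta$ maps $F(H_e)$ onto $H_{e+1}$. Hence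
\[
H_{e+2}/H_{e+1}\cong F(H_{e+1})/F(H_e)\cong F(H_{e+1}/H_e),
\]
and by induction $H_{e+1}/H_e\cong F^e(Q)$ with $Q=H_1/H_0$.

So two finitely generated modules control the whole filtration. By Theorem~\ref{thm:GF}, shrink $A$ so that $H_0$ and $Q$ are free over $A$. Shrinking replaces $M,H,H_e,Q$ by their localizations, so the description above persists. By Lemma~\ref{lem:frob}(a), each $F^e(Q)$ is projective over $A$, and (S3) shows that $H\cong H_0\oplus\bigoplus_{e\geq0}F^e(Q)$ is projective over $A$. If $H$ is finitely generated over $A$, it becomes free after one more shrinking, by Theorem~\ref{thm:GF}. If it is not, it is free by a theorem of Bass \cite[Cor.~4.5]{Bass}, which applies because $A$ is a Noetherian domain. Repeat this for $i=0,\dots,t$.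
\end{proof}

\section{Two examples over $\mathbb{Z}$}\label{sec:examples}

The first example proves the sharpness claim in Theorem~\ref{thm:strong}(2). It also shows that the field in part (3) cannot be omitted.

\begin{example}[Flat, of projective dimension one]\label{ex:det}
Let $A=\mathbb{Z}$, let $R=\mathbb{Z}[X]$ with $X$ a $2\times3$ matrix of indeterminates, and let $I$ be the ideal of $2\times2$ minors of $X$. By Lyubeznik, Singh and Walther \cite{LSW}, $\mathrm{H}^3_I(R)\cong\mathrm{H}^6_{\mathfrak{m}}(\mathbb{Q}[X])$, where $\mathfrak{m}$ is generated by the six entries of $X$. This is a nonzero $\mathbb{Q}$-vector space $V$, and $V_a=V$ for every integer $a\neq0$. It is torsion-free, hence flat, over the principal ideal domain $\mathbb{Z}[1/a]$. It is not projective: projective modules over $\mathbb{Z}[1/a]$ are free, and a nonzero free module $L$ has $pL\neq L$ for a prime $p\nmid a$, while $pV=V$. Since submodules of free $\mathbb{Z}[1/a]$-modules are free, the projective dimension of $\mathrm{H}^3_I(R)_a$ is exactly $1$ for every $a\neq0$.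
\end{example}

The second example proves Theorem~\ref{thm:strong}(4).

\begin{example}[Not generically flat]\label{ex:singh}
Let $A=\mathbb{Z}$, $R=\mathbb{Z}[u,v,w,x,y,z]/(ux+vy+wz)$ and $I=(x,y,z)$. By Singh \cite{Singh}, $\mathrm{H}^3_I(R)$ has nonzero $p$-torsion for every prime number $p$. Given $a\neq0$, choose $p\nmid a$ and $\eta\neq0$ with $p\eta=0$. If $a^n\eta=0$ for some $n$, then $\eta=0$, because $p$ and $a^n$ are coprime. So $\eta$ survives in $\mathrm{H}^3_I(R)_a$, which has torsion and is not flat over $\mathbb{Z}[1/a]$. The generic fiber $R\otimes\mathbb{Q}$ is not regular: at the origin it has dimension $5$ and embedding dimension $6$, since the equation has no linear term. In terms of Section~\ref{sec:main}, property (c) cannot be achieved by any shrinking.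
\end{example}

\begin{thebibliography}{9}

\bibitem{Bass}
Bass, \emph{Big projective modules are free}, Illinois J. Math. 7 (1963).

\bibitem{BBLSZ}
Bhatt, Blickle, Lyubeznik, Singh and Zhang, Invent. Math. 197 (2014).

\bibitem{CRS}
Yairon Cid-Ruiz and Ilya Smirnov, \emph{Effective generic freeness and applications to local cohomology}, J. London Math. Soc.; arXiv:2302.08196 (2023).

\bibitem{Lazard}
Lazard, \emph{Autour de la platitude}, Bull. SMF 97 (1969).

\bibitem{LSW}
Lyubeznik, Singh and Walther, \emph{Local cohomology modules supported at determinantal ideals}, JEMS 18 (2016).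

\bibitem{SGA5}
SGA 5, Exp.~XV.

\bibitem{Singh}
Singh, \emph{$p$-torsion elements in local cohomology modules}, Math. Res. Lett. 7 (2000).

\end{thebibliography}
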